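\title{Localizations of affine rings have full cosupport}

\begin{abstract}
We prove that every localization $S$ of a polynomial ring over a field $k$ has full cosupport: $\operatorname{RHom}_S(\kappa(\mathfrak q),S)\neq0$ for every prime ideal $\mathfrak q$ of $S$. More generally, over a localization of a finitely generated $k$-algebra, the cosupport of a complex with bounded, finitely generated cohomology equals its support. The main step determines the largest $i$ with $\operatorname{Ext}^i_D(Q,D)\neq0$ for a localization $D$ of an affine domain with fraction field $Q$. It is the smaller of $\dim D$ and $\nu+1$, where $\max(|k|,\aleph_0)=\aleph_\nu$. The nonzero class is built by a transfinite recursion that is steered by derivations of the ground field.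
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $R$ be a commutative Noetherian ring, $D(R)$ the unbounded derived category of $R$-modules, and $\kappa(\mathfrak p)=R_{\mathfrak p}/\mathfrak pR_{\mathfrak p}$ the residue field at a prime $\mathfrak p$. The \emph{cosupport} of $X\in D(R)$ is
\[
\operatorname{cosupp}_RX=\{\mathfrak p\in\operatorname{Spec}R\mid\operatorname{RHom}_R(\kappa(\mathfrak p),X)\neq0\},
\]
and $R$ has \emph{full cosupport} if $\operatorname{cosupp}_RR=\operatorname{Spec}R$.

With the tensor product in place of $\operatorname{RHom}$ there would be nothing to ask, since $\kappa(\mathfrak p)\otimes^{\mathrm L}_RR=\kappa(\mathfrak p)\ne0$. Maximal ideals cause no difficulty either: if $\mathfrak m$ is maximal, then $\kappa(\mathfrak m)=R/\mathfrak m$ is finitely generated, and $\operatorname{Ext}^i_R(R/\mathfrak m,R)=\operatorname{Ext}^i_{R_\mathfrak m}(\kappa(\mathfrak m),R_\mathfrak m)$ is nonzero for $i=\operatorname{depth}R_\mathfrak m$. At the other primes the cosupport measures how far $R$ is from being complete.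

\begin{example}\label{ex:dvr}
Let $D$ be $k[x]_{(x)}$ or $k[[x]]$, with fraction field $Q=\kappa((0))=\bigcup_nx^{-n}D$. A homomorphism $Q\to D$ has image in $\bigcap_nx^nD=0$. Lemma~\ref{lem:sequence} below gives $\operatorname{Ext}^i_D(Q,D)=0$ for $i\ge2$ and
\[
\operatorname{Ext}^1_D(Q,D)\cong\operatorname{coker}\bigl(D\to\varprojlim D/x^nD\bigr)=k[[x]]/D .
\]
So $(0)\notin\operatorname{cosupp}D$ for $D=k[[x]]$. For $D=k[x]_{(x)}$ the quotient is nonzero: if $h$ is a polynomial with $h(0)\neq0$, then $h\sum_nx^{n!}$ has coefficient $h(0)$ at $x^{n!}$ for all large $n$, so it is not a polynomial, and $\sum_nx^{n!}\notin D$.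
\end{example}

Rings built from polynomials look far from complete, so one expects them to have full cosupport. It is known that every finitely generated algebra $R$ over a field has full cosupport; consequently so does $R_y$ for each $y\in R$. The following question comes from Nakamura's paper~\cite{Nakamura}.

\medskip
\noindent\textbf{Question.} \emph{Let $k$ be a field, $n\ge0$, and $U$ a multiplicatively closed subset of $R=k[X_1,\dots,X_n]$. Does $U^{-1}R$ have full cosupport?}
\medskip

The answer does not follow formally from the full cosupport of $R$, because $\operatorname{RHom}_R(\kappa(\mathfrak p),-)$ does not commute with localization: for $R=k[x]$ and $U=R\setminus0$ we have $\operatorname{Hom}_R(k(x),R)=0$ but $\operatorname{Hom}_R(k(x),U^{-1}R)\ne0$.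

\subsection*{Results}
The answer is yes, and we find the top degree in which $\operatorname{RHom}$ is nonzero. For a field $k$ write $\max(|k|,\aleph_0)=\aleph_\nu$ with $\nu$ an ordinal, and for an integer $d\ge0$ put
\[
\rho(k,d)=\begin{cases}\min(d,\nu+1)&\text{if $\nu$ is finite,}\\ d&\text{if $\nu$ is infinite.}\end{cases}
\]

\begin{theorem}\label{thm:A}
Let $S=U^{-1}k[X_1,\dots,X_n]$, let $\mathfrak q\in\operatorname{Spec}S$, and put $h=\operatorname{ht}\mathfrak q$, $d=\dim S/\mathfrak q$, $\rho=\rho(k,d)$. Then $\operatorname{Ext}_S^{h+\rho}(\kappa(\mathfrak q),S)\neq0$ and $\operatorname{Ext}_S^{i}(\kappa(\mathfrak q),S)=0$ for $i>h+\rho$. In particular $\operatorname{cosupp}_SS=\operatorname{Spec}S$.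
\end{theorem}

If $0\in U$, then $S=0$ and the statement is empty.

\begin{theorem}\label{thm:B}
Let $B$ be a localization of a finitely generated algebra over a field $k$, and let $M\in D(B)$ have bounded, finitely generated cohomology. Then $\operatorname{cosupp}_BM=\{\mathfrak q\in\operatorname{Spec}B\mid M_\mathfrak q\neq0\}$. In particular $B$ has full cosupport.
\end{theorem}

Both theorems reduce to a statement about the generic point of a domain. A \emph{localized affine domain} over $k$ is a ring $D=V^{-1}A$, where $A$ is a finitely generated $k$-algebra that is a domain and $V\subset A\setminus0$ is multiplicatively closed.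

\begin{theorem}\label{thm:C}
Let $D$ be a localized affine domain over $k$, and put $Q=\operatorname{Frac}D$, $d=\dim D$, $\rho=\rho(k,d)$. Then $\operatorname{Ext}^\rho_D(Q,D)\neq0$ and $\operatorname{Ext}^i_D(Q,D)=0$ for $i>\rho$.
\end{theorem}

The number $\rho$ is the smaller of two upper bounds of different nature. One is the dimension. The other is the size of $D$: if $k$ is countable, then $Q$ is the union of a sequence of free $D$-modules of rank one, as in Example~\ref{ex:dvr}, and only $\operatorname{Ext}^0$ and $\operatorname{Ext}^1$ can survive, however large $d$ is. Each further cardinal allows one further degree. For instance, $\rho(\mathbb C,2)=2$, while $\rho(\mathbb C,3)$ is $2$ if $2^{\aleph_0}=\aleph_1$ and $3$ otherwise. Theorem~\ref{thm:C} says that the smaller bound is always attained. The proofs are carried out in ZFC and do not use the known case of finitely generated algebras.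

\subsection*{Outline}
Section~\ref{sec:reduction} deduces Theorems~\ref{thm:A} and~\ref{thm:B} from Theorem~\ref{thm:C}. To prove the latter we approximate $Q$ by the rings $\Sigma^{-1}D$, where $\Sigma$ is a multiplicative submonoid of $D\setminus0$, and compute $\operatorname{Ext}_D(\Sigma^{-1}D,D)$ by explicit cochains (Section~\ref{sec:cochains}). Section~\ref{sec:upper} proves the two upper bounds, and Section~\ref{sec:countable} shows by a Baire category argument that $\operatorname{Ext}^1\neq0$ for countable $\Sigma$. The core of the paper is the passage from $\aleph_{r-1}$ and degree $r$ to $\aleph_r$ and degree $r+1$. It is shown for $k[x,y]$ in Section~\ref{sec:plane} and carried out in general in Sections~\ref{sec:climb} and~\ref{sec:induction}. Section~\ref{sec:end} completes the proof.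

\section{From residue fields to fraction fields}\label{sec:reduction}

\subsection*{Standard facts}
We write $\operatorname{Ext}^i_B(Y,X)=H^i\operatorname{RHom}_B(Y,X)$ for $X,Y\in D(B)$, and $X[n]^i=X^{i+n}$. Three homological facts are used throughout.
\begin{itemize}
\item[(H1)] \emph{Killing.} If $s\in B$ acts bijectively on a module $Y$ and as zero on a module $N$, then $\operatorname{RHom}_B(Y,N)=0$, because multiplication by $s$ on $\operatorname{Ext}^i_B(Y,N)$ is both bijective and zero.
\item[(H2)] \emph{Base change.} Let $B\to B'$ be a ring homomorphism, $Y$ a $B$-module and $N$ a $B'$-module. If $Y$ or $B'$ is flat over $B$, then $\operatorname{RHom}_B(Y,N)\cong\operatorname{RHom}_{B'}(Y\otimes_BB',N)$: a projective resolution $P$ of $Y$ gives the projective resolution $P\otimes_BB'$ of $Y\otimes_BB'$.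
\item[(H3)] \emph{D\'evissage.} Let $X\in D(B)$ have finitely many nonzero cohomology modules and let $Y\in D(B)$. If $\operatorname{Ext}^{i-j}_B(Y,H^j(X))=0$ for all $j$, then $\operatorname{Ext}^i_B(Y,X)=0$. If $\operatorname{RHom}_B(H^j(X),Y)=0$ for all $j$, then $\operatorname{RHom}_B(X,Y)=0$. Both follow by induction from the triangle $\tau^{<j}X\to X\to H^j(X)[-j]\to$, where $j$ is the top degree of $X$.
\end{itemize}
We also record three properties of localized affine domains.
\begin{itemize}
\item[(L1)] If $B=V^{-1}A'$ with $A'$ finitely generated over $k$ and $\mathfrak q\in\operatorname{Spec}B$, then $B/\mathfrak q$ is a localized affine domain: it is a localization of the image of $A'$.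
\item[(L2)] If $D$ is a localized affine domain, then $\dim D<\infty$, and $\dim D_\mathfrak m/\mathfrak pD_\mathfrak m=\dim D_\mathfrak m-\operatorname{ht}\mathfrak p$ for primes $\mathfrak p\subset\mathfrak m$. Indeed, let $P\subset P'$ be the corresponding primes of $A$. The formula $\operatorname{ht}P+\dim A/P=\dim A$ for affine domains, applied to $P$ and $P'$ in $A$ and to $P'/P$ in $A/P$, gives $\operatorname{ht}P'/P=\operatorname{ht}P'-\operatorname{ht}P$.
\item[(L3)] $|D|\le\max(|k|,\aleph_0)$.
\end{itemize}

\begin{lemma}\label{lem:rank}
Let $B$ be a Noetherian ring, $\mathfrak q$ a prime, $D=B/\mathfrak q$ and $Q=\kappa(\mathfrak q)=\operatorname{Frac}D$. If $L$ is a finitely generated $D$-module of rank $e=\dim_QL_\mathfrak q$, then $\operatorname{RHom}_B(B_\mathfrak q,L)\cong\operatorname{RHom}_D(Q,D)^{e}$.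
\end{lemma}

\begin{proof}
By (H2), $\operatorname{RHom}_B(B_\mathfrak q,L)\cong\operatorname{RHom}_D(Q,L)$. Elements of $L$ that form a basis of $L_\mathfrak q$ define an injection $D^e\to L$ whose cokernel $T$ is finitely generated and torsion, hence killed by a nonzero element of $D$. By (H1), $\operatorname{RHom}_D(Q,T)=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:C}]
Let $D=S/\mathfrak q$ and $Q=\kappa(\mathfrak q)$. We build $\kappa(\mathfrak q)$ in two steps, first dividing by $\mathfrak q$ and then localizing: $\kappa(\mathfrak q)=S_\mathfrak q\otimes_S^{\mathrm L}D$. Adjunction gives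
\[
\operatorname{RHom}_S(\kappa(\mathfrak q),S)\cong\operatorname{RHom}_S(S_\mathfrak q,X),\qquad X=\operatorname{RHom}_S(D,S).
\]
The modules $E^j=H^j(X)=\operatorname{Ext}^j_S(D,S)$ are finitely generated $D$-modules. They vanish unless $0\le j\le n$, since $D$ is the localization of a cyclic $k[X_1,\dots,X_n]$-module, and such a module has projective dimension at most $n$ by Hilbert's syzygy theorem. The ring $S_\mathfrak q$ is regular local of dimension $h$, so the Koszul complex on a regular system of parameters resolves $\kappa(\mathfrak q)$, and $E^j_\mathfrak q=\operatorname{Ext}^j_{S_\mathfrak q}(\kappa(\mathfrak q),S_\mathfrak q)$ is $\kappa(\mathfrak q)$ for $j=h$ and zero otherwise. Thus $E^h$ has rank one and the other $E^j$ have rank zero. By Lemma~\ref{lem:rank} and (H3), the functor $\operatorname{RHom}_S(S_\mathfrak q,-)$ kills $\tau^{<h}X$ and $\tau^{>h}X$. It therefore takes the maps $X\to\tau^{\ge h}X\leftarrow E^h[-h]$ to isomorphisms, and Lemma~\ref{lem:rank} gives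
\[
\operatorname{Ext}^i_S(\kappa(\mathfrak q),S)\cong\operatorname{Ext}^{i-h}_S(S_\mathfrak q,E^h)\cong\operatorname{Ext}^{i-h}_D(Q,D).
\]
By (L1), Theorem~\ref{thm:C} applies to $D$.
\end{proof}

For a singular ring the complex $\operatorname{RHom}_B(B/\mathfrak q,M)$ need not have bounded cohomology. We replace $B/\mathfrak q$ by a Koszul complex, which is a bounded complex of free modules whose cohomology is still killed by $\mathfrak q$. Several cohomology modules may now contribute. They cannot cancel, because Theorem~\ref{thm:C} gives nonvanishing in the \emph{top} degree.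

\begin{proof}[Proof of Theorem~\ref{thm:B} from Theorem~\ref{thm:C}]
Let $\mathfrak q\in\operatorname{Spec}B$, $D=B/\mathfrak q$, $Q=\kappa(\mathfrak q)$ and $\rho=\rho(k,\dim D)$.

Suppose $M_\mathfrak q=0$. Each $H^j(M)$ is finitely generated with $H^j(M)_\mathfrak q=0$, so it is killed by an element outside $\mathfrak q$, which acts bijectively on $Q$. By (H1) and (H3), $\operatorname{RHom}_B(Q,M)=0$.

Suppose $M_\mathfrak q\ne0$. Let $y_1,\dots,y_m$ generate $\mathfrak q$, and let $K$ be the Koszul complex, the tensor product of the complexes $B\xrightarrow{y_i}B$ placed in degrees $-1,0$. Recall that $H^0(K)=B/\mathfrak q$, that multiplication by each $y_i$ on $K$ is null-homotopic, and that $\operatorname{Hom}_B(K,B)\cong K[-m]$. Put $N=M\otimes_BK$. It is obtained from $M$ by taking $m$ mapping cones in turn, so its cohomology is bounded and finitely generated; and it is killed by $\mathfrak q$. If $c$ is the top degree of $M_\mathfrak q$, then right exactness of the tensor product gives $H^c(N_\mathfrak q)=H^c(M_\mathfrak q)/\mathfrak qH^c(M_\mathfrak q)$, which is nonzero by Nakayama's lemma.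 So $N_\mathfrak q\neq0$.

Let $j_0$ be maximal with $H^{j_0}(N)_\mathfrak q\neq0$. For $j>j_0$ the $D$-module $H^j(N)$ has rank zero, so $\operatorname{RHom}_B(B_\mathfrak q,\tau^{>j_0}N)=0$, and by Lemma~\ref{lem:rank} and Theorem~\ref{thm:C}
\[
\operatorname{Ext}_B^{j_0+\rho}(B_\mathfrak q,\tau^{\ge j_0}N)\cong\operatorname{Ext}_B^{\rho}(B_\mathfrak q,H^{j_0}(N))\neq0 .
\]
For $j<j_0$ we have $j_0+\rho+1-j>\rho$, so $\operatorname{Ext}_B^{j_0+\rho+1-j}(B_\mathfrak q,H^j(N))=0$, and (H3) gives $\operatorname{Ext}_B^{j_0+\rho+1}(B_\mathfrak q,\tau^{<j_0}N)=0$. The triangle $\tau^{<j_0}N\to N\to\tau^{\ge j_0}N\to$ now shows that $\operatorname{Ext}_B^{j_0+\rho}(B_\mathfrak q,N)$ maps onto a nonzero group. Hence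
\[
\operatorname{RHom}_B(B_\mathfrak q\otimes_BK,M)\cong\operatorname{RHom}_B(B_\mathfrak q,\operatorname{Hom}_B(K,M))\cong\operatorname{RHom}_B(B_\mathfrak q,N)[-m]\neq0 .
\]
The cohomology modules of the bounded complex $B_\mathfrak q\otimes_BK$ are finitely generated over $B_\mathfrak q$ and killed by $\mathfrak q$, so they are finite direct sums of copies of $Q$. If $\operatorname{RHom}_B(Q,M)$ were zero, (H3) would make the left side zero.
\end{proof}

\section{Cochains on a monoid}\label{sec:cochains}

The rest of the paper proves Theorem~\ref{thm:C}. Let $D$ be a Noetherian domain with fraction field $Q$. A \emph{monoid} in $D$ is a subset $\Sigma\subset D\setminus0$ that contains $1$ and is closed under multiplication. We write $D_\Sigma=\Sigma^{-1}D\subset Q$, so that $Q=D_\Sigma$ for $\Sigma=D\setminus0$. We shall invert the elements of $D\setminus0$ in transfinitely many steps. For this we want a complex computing $\operatorname{Ext}_D(D_\Sigma,M)$ in which cochains can be extended to a larger monoid and glued along a chain of monoids, and on which derivations of $D$, although not $D$-linear,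 can act.

For $s,s'\in\Sigma$ write $s\preceq s'$ if $s'\in s\Sigma$. Then $s^{-1}D\subset s'^{-1}D$, and $D_\Sigma$ is the union of the $s^{-1}D$, which is directed because $s,s'\preceq ss'$. Let $P_n$ be the free $D$-module on the symbols $[s;t_1,\dots,t_n]$ with $s,t_i\in\Sigma$. Since $D$ is a domain, such a symbol is the same thing as a chain $s_0\preceq s_1\preceq\dots\preceq s_n$, with $s_i=st_1\cdots t_i$. Let $d_i\colon P_n\to P_{n-1}$ remove $s_i$ from the chain and, for $i=0$, multiply by $s_1/s_0=t_1$. Put $\Delta=\sum_{i=0}^n(-1)^id_i$. Put also $P_{-1}=D_\Sigma$, and let $\Delta\colon P_0\to P_{-1}$ send $[s]$ to $1/s$.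

\begin{lemma}\label{lem:resolution}
The sequence $\dots\to P_1\to P_0\to D_\Sigma\to0$ is a free resolution.
\end{lemma}

\begin{proof}
For $i<j$, both $d_id_j$ and $d_{j-1}d_i$ remove $s_i$ and $s_j$ and multiply by the quotient of the new first member by the old one. So they agree, and $\Delta^2=0$ on $P_n$ for $n\ge2$. Also $\Delta^2[s;t]=t/(st)-1/s=0$.

For $x\in\Sigma$ let $P^x_n$ be spanned by the chains with $s_n\preceq x$, and let $P^x_{-1}=x^{-1}D$. This is a subcomplex. Let $\chi\colon P^x_n\to P^x_{n+1}$ append $x$ to a chain, and let $\chi(x^{-1})=[x]$ in degree $-1$. For $n\ge1$ we have $d_i\chi=\chi d_i$ for $i\le n$ and $d_{n+1}\chi=\mathrm{id}$, so $\Delta\chi=\chi\Delta+(-1)^{n+1}$ on $P_n^x$. The same formula holds for $n=0$, since $\Delta\chi[s]=(x/s)[x]-[s]$ and $\chi\Delta[s]=\chi(1/s)=(x/s)[x]$. For $n=-1$ we have $\Delta\chi=\mathrm{id}$. Hence each cycle $c\in P^x_n$ is the boundary $\pm\Delta\chi c$. Since $\preceq$ is directed, each element of $P_n$ lies in some $P^x_n$.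
\end{proof}

For a $D$-module $M$, the complex $\operatorname{Hom}_D(P_\bullet,M)$ has in degree $n$ the module $C^n(\Sigma;M)$ of all maps of sets $f\colon\Sigma^{n+1}\to M$, and its differential is
\begin{multline}\label{eq:d}
(df)(s;t_1,\dots,t_{n+1})=t_1f(st_1;t_2,\dots,t_{n+1})\\+\sum_{i=1}^n(-1)^if(s;t_1,\dots,t_it_{i+1},\dots,t_{n+1})+(-1)^{n+1}f(s;t_1,\dots,t_n).
\end{multline}
We write $Z^n(\Sigma;M)$ for the cocycles and $H^n(\Sigma;M)$ for the cohomology. By Lemma~\ref{lem:resolution},
\[
H^n(\Sigma;M)=\operatorname{Ext}^n_D(D_\Sigma,M),
\]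
naturally in $M$. If $\Sigma\subset\Sigma'$, the resolution for $\Sigma$ is a subcomplex of that for $\Sigma'$, so restriction of cochains induces the map on $\operatorname{Ext}$ that comes from $D_\Sigma\subset D_{\Sigma'}$. For $u\in C^n(\Sigma;M)$ let $\tilde u\in C^n(\Sigma';M)$ be the extension by zero.

\begin{lemma}\label{lem:basic}
Let $\Sigma\subset\Sigma'$ be monoids in $D$ and $M$ a $D$-module.
\begin{itemize}
\item[(a)] If $z\in Z^i(\Sigma;M)$ and its class lies in the image of $H^i(\Sigma';M)$, then $z$ is the restriction of a cocycle on $\Sigma'$.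
\item[(b)] Elements of $\Sigma$ act bijectively on $H^i(\Sigma;M)$. If $sM=0$ for some $s\in\Sigma$, then $H^i(\Sigma;M)=0$ for all $i$.
\item[(c)] Let $\mathfrak p$ be a prime with $\mathfrak p\cap\Sigma=\emptyset$. The image $\bar\Sigma$ of $\Sigma$ is a monoid in $D/\mathfrak p$, and $H^i(\Sigma;N)\cong H^i(\bar\Sigma;N)$ for every $D/\mathfrak p$-module $N$.
\item[(d)] If $\partial$ is a derivation of $D$ that kills $\Sigma'$, then $f\mapsto\partial\circ f$ is an additive chain endomorphism of $C^\bullet(\Sigma';D)$ and of $C^\bullet(\Sigma;D)$ that commutes with restriction.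
\end{itemize}
\end{lemma}

Here a \emph{derivation} of a ring is an additive map $\partial$ with $\partial(fg)=f\,\partial g+g\,\partial f$; it is not required to kill the ground field.

\begin{proof}
(a) If $z=w|_\Sigma+du$ with $w\in Z^i(\Sigma';M)$, take $w+d\tilde u$. (b) Elements of $\Sigma$ act bijectively on $D_\Sigma$. (c) This is (H2), since $D_\Sigma\otimes_DD/\mathfrak p=(D/\mathfrak p)_{\bar\Sigma}$. (d) The only multiplication in \eqref{eq:d} is by $t_1\in\Sigma'$, and $\partial(t_1g)=t_1\,\partial g$.
\end{proof}

Let $\theta$ be an ordinal. A \emph{continuous chain} is a family of monoids $(\Sigma_\alpha)_{\alpha\le\theta}$, increasing in $\alpha$, with $\Sigma_\alpha=\bigcup_{\gamma<\alpha}\Sigma_\gamma$ for each limit ordinal $\alpha\le\theta$. At a limit $\alpha$, each finite tuple in $\Sigma_\alpha$ lies in some $\Sigma_\gamma$ with $\gamma<\alpha$. Hence cochains $f_\gamma$ on $\Sigma_\gamma$ $(\gamma<\alpha)$ that restrict to one another \emph{glue} to a cochain $f$ on $\Sigma_\alpha$, and $df$ is glued from the $df_\gamma$.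

\begin{lemma}\label{lem:chain}
Let $(\Sigma_\alpha)_{\alpha\le\theta}$ be a continuous chain and $M$ a $D$-module. Write $\operatorname{res}^i_\alpha\colon H^i(\Sigma_{\alpha+1};M)\to H^i(\Sigma_\alpha;M)$ for the restriction.
\begin{itemize}
\item[(a)] If all $\operatorname{res}^i_\alpha$ are surjective, then so is $H^i(\Sigma_\theta;M)\to H^i(\Sigma_0;M)$.
\item[(b)] Let $i\ge1$. If all $\operatorname{res}^i_\alpha$ are injective and all $\operatorname{res}^{i-1}_\alpha$ are surjective, then $H^i(\Sigma_\theta;M)\to H^i(\Sigma_0;M)$ is injective.
\end{itemize}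
\end{lemma}

\begin{proof}
(a) Extend a cocycle on $\Sigma_0$ by transfinite recursion, using Lemma~\ref{lem:basic}(a) at successors and gluing at limits.

(b) Let $z\in Z^i(\Sigma_\theta;M)$ with $z|_{\Sigma_0}=d\psi_0$. We construct cochains $\psi_\alpha$ on $\Sigma_\alpha$ that restrict to one another and satisfy $d\psi_\alpha=z|_{\Sigma_\alpha}$. At limits we glue. Given $\psi_\alpha$, injectivity of $\operatorname{res}^i_\alpha$ gives $\psi'$ with $d\psi'=z|_{\Sigma_{\alpha+1}}$. It need not extend $\psi_\alpha$, but $\psi'|_{\Sigma_\alpha}-\psi_\alpha$ is a cocycle of degree $i-1$, so by Lemma~\ref{lem:basic}(a) it extends to a cocycle $w$ on $\Sigma_{\alpha+1}$. Put $\psi_{\alpha+1}=\psi'-w$.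
\end{proof}

Part (b) drives both upper bounds. The lower bound will come from a converse: when surjectivity in degree $i-1$ fails at every step, a nonzero class in degree $i$ appears at the end of the chain.

\section{Two upper bounds}\label{sec:upper}

Recall that for a tower of abelian groups $\dots\to T_2\xrightarrow{p}T_1$, the groups $\varprojlim T_n$ and $\varprojlim^1T_n$ are the kernel and cokernel of the map $(x_n)\mapsto(x_n-p(x_{n+1}))$ on $\prod T_n$. A short exact sequence of towers gives a six-term exact sequence, and $\varprojlim^1T_n=0$ if all maps $p$ are surjective. If $L=\varinjlim L_n$ for a sequence of modules $L_1\to L_2\to\cdots$, then the exact sequence $0\to\bigoplus L_n\to\bigoplus L_n\to L\to0$ gives the \emph{Milnor sequence}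
\begin{equation}\label{eq:milnor}
0\to\varprojlim\nolimits^1\operatorname{Ext}^{j-1}_D(L_n,M)\to\operatorname{Ext}^j_D(L,M)\to\varprojlim\operatorname{Ext}^j_D(L_n,M)\to0 .
\end{equation}

\begin{lemma}\label{lem:sequence}
Let $s_1,s_2,\ldots\in D\setminus0$ and $\sigma_n=s_1\cdots s_n$, and let $\Sigma$ be a monoid with $D_\Sigma=\bigcup_n\sigma_n^{-1}D$. Then $H^i(\Sigma;M)=0$ for all $M$ and all $i\ge2$, and $H^1(\Sigma;D)\cong\operatorname{coker}(D\to\varprojlim D/\sigma_nD)$ as $D$-modules. If $\Sigma$ is countable, any enumeration $s_1,s_2,\dots$ of $\Sigma$, with repetitions allowed, satisfies the hypothesis.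
\end{lemma}

\begin{proof}
Apply \eqref{eq:milnor} to the free modules $L_n=\sigma_n^{-1}D$. It gives the vanishing and $H^1(\Sigma;D)=\varprojlim^1\operatorname{Hom}_D(L_n,D)$. A homomorphism $\sigma_n^{-1}D\to D$ is multiplication by an element of $\sigma_nD$, so this tower is $\dots\subset\sigma_2D\subset\sigma_1D$. The six-term sequence for $0\to\sigma_nD\to D\to D/\sigma_nD\to0$ ends with $D\to\varprojlim D/\sigma_nD\to\varprojlim^1\sigma_nD\to0$. For an enumeration of $\Sigma$, each $\sigma_n$ lies in $\Sigma$ and $s_n^{-1}D\subset\sigma_n^{-1}D$.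
\end{proof}

We write $\omega_r$ for the least ordinal of cardinality $\aleph_r$; each $\alpha<\omega_r$ has cardinality less than $\aleph_r$. A monoid generated by a set $G$ has cardinality at most $\max(|G|,\aleph_0)$.

\begin{lemma}[Bound by cardinality]\label{lem:card}
Let $r\ge0$ be an integer. If $|\Sigma|\le\aleph_r$, then $H^i(\Sigma;M)=0$ for all $D$-modules $M$ and all $i\ge r+2$.
\end{lemma}

\begin{proof}
The case $r=0$ is Lemma~\ref{lem:sequence}. Let $r\ge1$ and $i\ge r+2$. List $\Sigma=\{s_\gamma\}_{\gamma<\omega_r}$, with repetitions if necessary, and let $\Sigma_\alpha$ be generated by the $s_\gamma$ with $\gamma<\alpha$. This is a continuous chain with $\Sigma_{\omega_r}=\Sigma$ and $|\Sigma_\alpha|\le\aleph_{r-1}$ for $\alpha<\omega_r$. By induction $H^{i-1}(\Sigma_\alpha;M)=H^i(\Sigma_\alpha;M)=0$ for $\alpha<\omega_r$, since $i-1\ge(r-1)+2$. Lemma~\ref{lem:chain}(b) embeds $H^i(\Sigma;M)$ in $H^i(\Sigma_0;M)=0$.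
\end{proof}

For the bound by dimension we invert one element $g$ at a time. The effect of this step is governed by the modules $D/g^nD$, which have smaller dimension.

\begin{lemma}[Bound by dimension]\label{lem:dim}
Let $D$ be a Noetherian domain of dimension $m<\infty$, and let $\Sigma\subset\Sigma'$ be monoids in $D$.
\begin{itemize}
\item[(a)] $H^i(\Sigma;D)=0$ for $i>m$.
\item[(b)] $H^i(\Sigma';D)\to H^i(\Sigma;D)$ is surjective for $i\ge m$.
\end{itemize}
\end{lemma}

\begin{proof}
We use induction on $m$. If $m=0$, then $D$ is a field and $D_\Sigma=D_{\Sigma'}=D$. Let $m\ge1$.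

\emph{Modules of smaller dimension.} Let $N$ be a finitely generated $D$-module killed by a nonzero element. We claim that $H^i(\Gamma;N)=0$ for every monoid $\Gamma$ and all $i\ge m$. The module $N$ has a finite filtration with quotients $D/\mathfrak p$, where $\mathfrak p$ is a nonzero prime, so $\dim D/\mathfrak p\le m-1$. If $\mathfrak p$ meets $\Gamma$, then $H^i(\Gamma;D/\mathfrak p)=0$ by Lemma~\ref{lem:basic}(b). Otherwise use Lemma~\ref{lem:basic}(c) and part (a) for $D/\mathfrak p$.

\emph{One new element.} Let $\Gamma$ be a monoid, $g\in D\setminus0$, and $\Gamma[g]$ the monoid generated by $\Gamma$ and $g$. The module $L=D_{\Gamma[g]}/D_\Gamma$ is the union of the submodules $L_n=g^{-n}D_\Gamma/D_\Gamma$. Multiplication by $g^n$ identifies $L_n$ with $D_\Gamma\otimes_DD/g^nD$, and the inclusion $L_n\subset L_{n+1}$ with the map induced by $g\colon D/g^nD\to D/g^{n+1}D$. On the resolutions $D\xrightarrow{g^n}D$ and $D\xrightarrow{g^{n+1}}D$ this map lifts to $1$ on the source and $g$ on the target. Dualizing, we find $\operatorname{RHom}_D(D/g^nD,D)\cong(D/g^nD)[-1]$, and the dual map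 is the projection $D/g^{n+1}D\to D/g^nD$. By adjunction $\operatorname{Ext}^j_D(L_n,D)\cong H^{j-1}(\Gamma;D/g^nD)$, and \eqref{eq:milnor} becomes
\[
0\to\varprojlim\nolimits^1H^{j-2}(\Gamma;D/g^nD)\to\operatorname{Ext}^j_D(L,D)\to\varprojlim H^{j-1}(\Gamma;D/g^nD)\to0 .
\]
Let $j\ge m+1$. The right term vanishes by the claim. The maps of the left tower are surjective, because the next term in the long exact sequence, $H^{j-1}(\Gamma;g^nD/g^{n+1}D)$, vanishes by the claim. So $\operatorname{Ext}^j_D(L,D)=0$ for $j\ge m+1$. The exact sequence
\[
\operatorname{Ext}^i_D(L,D)\to H^i(\Gamma[g];D)\to H^i(\Gamma;D)\to\operatorname{Ext}^{i+1}_D(L,D)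
\]
shows that restriction is surjective for $i\ge m$ and injective for $i\ge m+1$.

\emph{Conclusion.} For (b), list $\Sigma'=\{s_\gamma\}_{\gamma<\theta}$, let $\Sigma_\alpha$ be generated by $\Sigma$ and the $s_\gamma$ with $\gamma<\alpha$, and apply Lemma~\ref{lem:chain}(a). For (a), build such a chain from $\{1\}$ to $\Sigma$. Lemma~\ref{lem:chain}(b) embeds $H^i(\Sigma;D)$ in $H^i(\{1\};D)=\operatorname{Ext}^i_D(D,D)=0$ for $i>m$.
\end{proof}

\section{Countable monoids}\label{sec:countable}

By Lemma~\ref{lem:sequence}, $H^1(\Sigma;D)\neq0$ for a countable $\Sigma$ means that $D$ is not complete for the filtration $(\sigma_nD)$. If $D$ is countable, this follows from the Baire category theorem applied to the points of $D$: a nonempty complete metric space without isolated points is uncountable. For uncountable $k$ we replace the points by the sets of fractions of bounded degree. This is the first place where $D$ must be a localized affine domain; the statement fails for $k[[x]]$ by Example~\ref{ex:dvr}.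

\begin{proposition}\label{prop:countable}
Let $D=V^{-1}A$ be a localized affine domain over $k$, and let $\Sigma$ be a countable monoid in $D$ that contains a nonunit $a_0$. Then $H^1(\Sigma;D)\neq0$.
\end{proposition}

\begin{proof}
Enumerate $\Sigma=\{s_1,s_2,\dots\}$ and put $\sigma_n=s_1\cdots s_n$. Each power $a_0^j$ is some $s_n$, so $\bigcap_n\sigma_nD\subset\bigcap_ja_0^jD=0$ by Krull's intersection theorem. Hence $D$ carries a metric in which the balls around $f$ are the cosets $f+\sigma_nD$. Suppose $H^1(\Sigma;D)=0$. Then $D\to\varprojlim D/\sigma_nD$ is surjective, that is, $D$ is complete.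

Let $x_1,\dots,x_q$ generate $A$ over $k$, let $W_N\subset A$ be the finite-dimensional $k$-span of the monomials of degree at most $N$, and put
\[
T_N=\{f\in D\mid hf\in W_N\text{ for some }h\in W_N\setminus0\}.
\]
Every element of $D$ is a quotient of elements of $A$, so $D=\bigcup_NT_N$.

\emph{$T_N$ is closed.} Let $f$ lie in the closure and choose $f_j\in T_N$ with $f-f_j\in\sigma_jD$. The $k$-subspaces $L_j=\{(g,h)\in W_N\times W_N\mid hf-g\in\sigma_jD\}$ decrease with $j$. They are nonzero: if $h_jf_j=g_j$ with $h_j\in W_N\setminus0$ and $g_j\in W_N$, then $h_jf-g_j=h_j(f-f_j)\in\sigma_jD$. A decreasing sequence of nonzero subspaces of a finite-dimensional space is eventually constant, so there is a nonzero $(g,h)\in\bigcap_jL_j$. Then $hf-g\in\bigcap_j\sigma_jD=0$. If $h=0$, then $g=0$; so $h\neq0$ and $f\in T_N$.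

\emph{$T_N$ contains no ball.} A domain algebraic over $k$ is a field, and $D$ contains the nonzero nonunit $a_0$, so some $x\in D$ is transcendental over $k$. Extend $x$ to a transcendence basis $x,y_2,\dots,y_e$ of $Q$ over $k$. The field $Q$ is a finite extension of $k(y_2,\dots,y_e)(x)$, and a discrete valuation extends to any finite extension field. Extending $-\deg_x$, we obtain a discrete valuation $v$ of $Q$, trivial on $k$, with $v(x)<0$. Nonzero elements with distinct values are linearly independent over $k$, because the value of a nontrivial combination is the least value that occurs in it, and is finite. So $v$ takes finitely many values on $W_N\setminus0$, and there is a constant $c$ with $v\ge-c$ on $T_N$. If $f_0+\sigma_nD\subset T_N$, then for all $j$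
\[
v(\sigma_n)+jv(x)=v\bigl((f_0+\sigma_nx^j)-f_0\bigr)\ge-c,
\]
which is false for large $j$.

Thus the complete metric space $D$ is a countable union of closed sets with empty interior. This contradicts the Baire category theorem.
\end{proof}

\section{The first uncountable step: lines in the plane}\label{sec:plane}

Proposition~\ref{prop:countable} settles Theorem~\ref{thm:C} when $\rho=1$: either $D\setminus0$ is countable, or $\dim D=1$ and Lemma~\ref{lem:dim}(b) carries the class from a countable monoid up to $D\setminus0$. The smallest remaining case is $D=k[x,y]$ with $k$ uncountable, where $\rho=2$. In this section $k$ has characteristic zero. Choose distinct $c_\delta\in k$ $(\delta<\omega_1)$, and for $\delta\le\omega_1$ let $\Sigma_\delta$ be generated by $x$ and the linear forms $y-c_\gamma x$ with $\gamma<\delta$. This is a continuous chain, and $\Sigma_\delta$ is countable for $\delta<\omega_1$. We want $H^2(\Sigma_{\omega_1};D)\neq0$; then $\operatorname{Ext}^2_D(Q,D)\neq0$ by Lemma~\ref{lem:dim}(b).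

\subsection*{A new line obstructs extension}
Fix $\delta<\omega_1$, and put $c=c_\delta$ and $\ell=y-cx$. Let $s_1,s_2,\dots$ list the generators of $\Sigma_\delta$, each infinitely often, and let $\sigma_n=s_1\cdots s_n$ and $\widehat D=\varprojlim D/\sigma_nD$. Then $H^1(\Sigma_\delta;D)\cong\widehat D/D$. Since $\ell$ acts bijectively on $H^1(\Sigma_{\delta+1};D)$, a class that extends to $\Sigma_{\delta+1}$ is divisible by $\ell$; it comes from $D+\ell\widehat D$. Now restrict to the new line by substituting $y=cx$. The form $y-c_\gamma x$ goes to $(c-c_\gamma)x$ with $c\neq c_\gamma$, so $\sigma_n$ goes to $u_nx^n$ with $u_n\in k^\times$. We obtain a ring homomorphism $\widehat D\to k[[x]]$ that maps $D+\ell\widehat D$ into $k[x]$. The element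
\[
g=1+\sum_{n\ge1}u_n^{-1}\sigma_n\in\widehat D
\]
goes to $\sum_{n\ge0}x^n\notin k[x]$. Hence the class of $g$ does not extend, and
\[
K_\delta=\operatorname{coker}\bigl(H^1(\Sigma_{\delta+1};D)\to H^1(\Sigma_\delta;D)\bigr)\neq0 .
\]
In particular the nonzero classes of Section~\ref{sec:countable} need not extend to $D\setminus0$. This is why we look in degree $2$.

\subsection*{What must be defeated}
A $2$-cocycle $z$ on $\Sigma_{\omega_1}$ is a coboundary on each $\Sigma_\delta$ by Lemma~\ref{lem:card}; it is nontrivial if the primitives cannot be chosen coherently. We build $z$ recursively: given $z_\delta$ on $\Sigma_\delta$, we pick a primitive $\beta_\delta$ and set $z_{\delta+1}=d\tilde\beta_\delta$. A primitive $\psi$ of the final $z$ must then agree with $\beta_\delta$ on $\Sigma_\delta$ up to a cocycle that extends to $\Sigma_{\delta+1}$. As $K_\delta\neq0$, stage $\delta$ can rule out any one given candidate for $\psi|_{\Sigma_\delta}$. It cannot rule out all of them, since $\tilde\beta_\delta$ is a primitive on $\Sigma_{\delta+1}$. So we need a property that can be named at stage $\delta$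 without knowing $\psi$, that every $\psi$ has at some stage, and that a single choice of $\beta_\delta$ excludes.

\subsection*{Derivations supply the property}
The restriction $\psi|_{\Sigma_\delta}$ has countably many values, so their coefficients generate a countable subfield of $k$. If we fix $\aleph_1$ algebraically independent elements $b_\xi$ of $k$ in advance, then at suitable stages $\delta$ the values of $\psi|_{\Sigma_\delta}$ will not involve a prescribed $b=b_\xi$. Not involving $b$ can be tested by a derivation. Let $b\in k$ be transcendental over the countable field $k_0$ generated by the $c_\gamma$ with $\gamma\le\delta$, and let $\partial$ be a derivation of $k$ with $\partial(k_0)=0$ and $\partial b=1$, acting on $D$ through the coefficients. It kills $\ell$, the $\sigma_n$ and the $u_n$. So it acts on $\widehat D$, preserves $D+\ell\widehat D$, and kills $g$. Therefore $\partial(bg)=g\notin D+\ell\widehat D$, and $bg$ is not congruent modulo $D+\ell\widehat D$ to \emph{any} element killed by $\partial$. One element avoids all constants at once. The next section turns this into a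 proof.

\section{Climbing one cardinal}\label{sec:climb}

For $r\ge1$ the cardinal $\aleph_r$ is \emph{regular}: a set of fewer than $\aleph_r$ ordinals below $\omega_r$ has its supremum below $\omega_r$. We call a family $(\partial_\xi,b_\xi)_{\xi<\omega_r}$ of derivations $\partial_\xi$ of $D$ and elements $b_\xi\in D$ a \emph{point-finite family} if $\partial_\xi b_\xi=1$ for all $\xi$ and each element of $D$ is killed by all but finitely many $\partial_\xi$.

\begin{lemma}[Climbing lemma]\label{lem:climb}
Let $D$ be a Noetherian domain, $r\ge1$ and $\lambda=\omega_r$. Suppose that $D$ has a point-finite family $(\partial_\xi,b_\xi)_{\xi<\lambda}$. Let $(\Sigma_\delta)_{\delta\le\lambda}$ be a continuous chain of monoids in $D$ such that, for all $\delta<\lambda$, we have $|\Sigma_\delta|\le\aleph_{r-1}$ and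
\[
K_\delta=\operatorname{coker}\bigl(H^r(\Sigma_{\delta+1};D)\to H^r(\Sigma_\delta;D)\bigr)\neq0 .
\]
Then $H^{r+1}(\Sigma_\lambda;D)\neq0$.
\end{lemma}

\begin{proof}
\emph{Constants.} For $\eta<\lambda$ let $D(\eta)$ be the set of $f\in D$ with $\partial_\xi f=0$ for all $\xi\ge\eta$. These sets increase with $\eta$ and cover $D$ by point-finiteness. By regularity, every subset of $D$ of cardinality at most $\aleph_{r-1}$ lies in some $D(\eta)$. For $\delta<\lambda$ choose $h(\delta)$ with $\delta\le h(\delta)<\lambda$ and $\Sigma_{\delta+1}\subset D(h(\delta))$. Then $\partial_{h(\delta)}$ kills both $\Sigma_{\delta+1}$ and $D(\delta)$.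

\emph{A cocycle with nonextendable derivative.} Fix $\delta$ and write $\partial=\partial_{h(\delta)}$, $b=b_{h(\delta)}$. By Lemma~\ref{lem:basic}(d), $\partial$ acts on $C^\bullet(\Sigma_{\delta+1};D)$ and $C^\bullet(\Sigma_\delta;D)$ compatibly, hence on the $D$-module $K_\delta$. For a cochain $f$ the Leibniz rule gives $\partial(bf)=f+b\,\partial f$. If $\partial$ were zero on $K_\delta$, this identity would give $K_\delta=0$. So there is $\zeta_\delta\in Z^r(\Sigma_\delta;D)$ such that $\partial\zeta_\delta$ has nonzero class in $K_\delta$.

\emph{The cocycle $z$.} We define cocycles $z_\delta\in Z^{r+1}(\Sigma_\delta;D)$, $\delta\le\lambda$, that restrict to one another. Put $z_0=0$ and glue at limits. Let $z_\delta$ be given, $\delta<\lambda$, and $\partial=\partial_{h(\delta)}$. By Lemma~\ref{lem:card}, $H^{r+1}(\Sigma_\delta;D)=0$, so $z_\delta=d\beta_\delta$ for some $\beta_\delta\in C^r(\Sigma_\delta;D)$. If $\partial z_\delta=0$, then $\partial\beta_\delta$ is a cocycle, and we require: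
\begin{equation}\label{eq:rule}
\text{if $\partial z_\delta=0$, then the class of $\partial\beta_\delta$ in $K_\delta$ is nonzero.}
\end{equation}
This can be arranged: if the class is zero, replace $\beta_\delta$ by $\beta_\delta+\zeta_\delta$. Put $z_{\delta+1}=d\tilde\beta_\delta$, where $\tilde\beta_\delta$ is the extension by zero to $\Sigma_{\delta+1}$. It restricts to $z_\delta$. Let $z=z_\lambda$.

\emph{$z$ is not a coboundary.} Suppose $z=d\psi$ with $\psi\in C^r(\Sigma_\lambda;D)$. For $\gamma<\lambda$ the cochain $\psi|_{\Sigma_\gamma}$ has at most $\aleph_{r-1}$ values, so they lie in $D(\eta(\gamma))$ for some $\eta(\gamma)<\lambda$. Choose $\delta_0<\delta_1<\cdots$ below $\lambda$ with $\delta_{n+1}>\eta(\delta_n)$, and let $\delta=\sup_n\delta_n$. Then $\delta<\lambda$, because $\lambda$ is regular and uncountable, and $\Sigma_\delta=\bigcup_n\Sigma_{\delta_n}$ by continuity. So $\psi|_{\Sigma_\delta}$ takes values in $\bigcup_nD(\eta(\delta_n))\subset D(\delta)$, and $\partial=\partial_{h(\delta)}$ kills it. It follows that $\partial z_\delta=d\,\partial(\psi|_{\Sigma_\delta})=0$,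 so \eqref{eq:rule} applies. On the other hand, $w=\tilde\beta_\delta-\psi|_{\Sigma_{\delta+1}}$ is a cocycle on $\Sigma_{\delta+1}$, since both terms are primitives of $z_{\delta+1}$. Hence $\partial w$ is a cocycle on $\Sigma_{\delta+1}$, and it restricts to $\partial\beta_\delta$ on $\Sigma_\delta$. So the class of $\partial\beta_\delta$ in $K_\delta$ is zero, a contradiction.
\end{proof}

Point-finite families come from the ground field. Let $F$ be the prime field of $k$. We call $k$ \emph{separably generated} if it is separable algebraic over $F(\mathcal B)$ for some subset $\mathcal B\subset k$ that is algebraically independent over $F$. Every field of characteristic zero is separably generated; take any transcendence basis. Some such hypothesis is needed in characteristic $p$: a perfect field has no nonzero derivation, since $\partial(u^p)=pu^{p-1}\partial u=0$. We remove the hypothesis in Section~\ref{sec:end}.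

\begin{lemma}\label{lem:derivations}
Let $r\ge1$, let $k$ be separably generated with $|k|\ge\aleph_r$, and let $D$ be a localized affine domain over $k$. Then $D$ has a point-finite family $(\partial_\xi,b_\xi)_{\xi<\omega_r}$.
\end{lemma}

\begin{proof}
Let $\mathcal B$ be as in the definition. Since $k$ is algebraic over $F(\mathcal B)$, we have $|k|\le\max(|\mathcal B|,\aleph_0)$, and so $|\mathcal B|=|k|\ge\aleph_r$. A derivation of a field extends uniquely to a separable algebraic extension, so for $b\in\mathcal B$ the partial derivative $\partial/\partial b$ on $F(\mathcal B)$ extends to a derivation $\partial_b$ of $k$ with $\partial_bb=1$. Each $\alpha\in k$ is killed by all but finitely many $\partial_b$. Indeed, the coefficients of the minimal polynomial $\mu$ of $\alpha$ over $F(\mathcal B)$ involve finitely many elements of $\mathcal B$; for any other $b$ we get $0=\partial_b(\mu(\alpha))=\mu'(\alpha)\,\partial_b\alpha$, and $\mu'(\alpha)\neq0$.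

Write $D=V^{-1}A$ and $A=k[x_1,\dots,x_q]/(f_1,\dots,f_l)$. Let $\partial_b$ act on polynomials through their coefficients; this is a derivation. There is a finite set $\mathcal B_0\subset\mathcal B$ such that $\partial_b$ kills $f_1,\dots,f_l$ for $b\notin\mathcal B_0$. For such $b$ we have $\partial_b(\sum g_if_i)=\sum(\partial_bg_i)f_i$, so $\partial_b$ preserves the ideal and acts on $A$. It extends to $D$ by $\partial_b(g/h)=(h\,\partial_bg-g\,\partial_bh)/h^2$. An element $g/h$ is killed by every $\partial_b$ that kills the finitely many coefficients of polynomials representing $g$ and $h$. Choose distinct $b_\xi\in\mathcal B\setminus\mathcal B_0$ for $\xi<\omega_r$, and put $\partial_\xi=\partial_{b_\xi}$.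
\end{proof}

With $r=1$, Lemmas~\ref{lem:climb} and~\ref{lem:derivations} and the computation of $K_\delta$ in Section~\ref{sec:plane} complete the case of the plane: $\operatorname{Ext}^2_{k[x,y]}(k(x,y),k[x,y])\neq0$ for $k$ uncountable of characteristic zero.

\section{The induction}\label{sec:induction}

It remains to produce chains with $K_\delta\neq0$ in every degree. In the plane we restricted to a new line $y=cx$ and found there a nonzero $H^1$. In general we pass to $D/\mathfrak p$ for a height-one prime $\mathfrak p$ that avoids $\Sigma_\delta$ and meets $\Sigma_{\delta+1}$, and we need a nonzero $H^r$ over $D/\mathfrak p$ by induction. The inductive statement must therefore survive the passage to $D/\mathfrak p$. So $x,y$ are replaced by part of a system of parameters $a_0,\dots,a_r$, and the monoid is required to contain $\aleph_j$ elements $a_j-ca_0$ for each $j$: the family with $j=r$ provides the primes, and the families with $j<r$ are handed down to the quotient. We shall use the following consequence of Krull's height theorem: dividing a Noetherian local ring by $j$ elements of its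 maximal ideal lowers the dimension by at most $j$.

\begin{proposition}\label{prop:main}
Let $r\ge0$ and let $D$ be a localized affine domain over $k$. If $r\ge1$, assume that $k$ is separably generated and $|k|\ge\aleph_r$. Let $\mathfrak m\in\operatorname{Spec}D$ and $a_0,\dots,a_r\in\mathfrak m$ satisfy
\begin{equation}\label{eq:sop}
\dim D_\mathfrak m/(a_0,\dots,a_r)=\dim D_\mathfrak m-(r+1).
\end{equation}
Let $C_j\subset k$ with $|C_j|=\aleph_j$ for $1\le j\le r$, and let $\Sigma$ be a monoid in $D$ with $|\Sigma|\le\aleph_r$ that contains $a_0$ and all $a_j-ca_0$ with $1\le j\le r$ and $c\in C_j$. Then $H^{r+1}(\Sigma;D)\neq0$.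
\end{proposition}

\begin{remark}\label{rem:nonzero}
Condition \eqref{eq:sop} implies that $a_0$ and all $a_j-ca_0$ with $c\in k$, $j\ge1$, are nonzero. Otherwise $(a_0,\dots,a_r)$ would be generated by $r$ elements of $\mathfrak m$, and the left side of \eqref{eq:sop} would be at least $\dim D_\mathfrak m-r$.
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:main}]
We use induction on $r$. The case $r=0$ is Proposition~\ref{prop:countable}, as $a_0\in\mathfrak m$ is a nonunit. Let $r\ge1$, $\lambda=\omega_r$ and $e=\dim D_\mathfrak m$.

\emph{Step 1: many height-one primes.} For $c\in C_r$ choose a minimal prime $\mathfrak p_c\subset\mathfrak m$ of the nonzero element $a_r-ca_0$. It has height one by the principal ideal theorem, and $\dim D_\mathfrak m/\mathfrak p_cD_\mathfrak m=e-1$ by (L2).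

The map $c\mapsto\mathfrak p_c$ is injective. Suppose $\mathfrak p_c=\mathfrak p_{c'}=\mathfrak p$ with $c\neq c'$. Then $(c-c')a_0\in\mathfrak p$, so $a_0,a_r\in\mathfrak p$, and $D_\mathfrak m/(\mathfrak p,a_1,\dots,a_{r-1})$ is a quotient of $D_\mathfrak m/(a_0,\dots,a_r)$. The first ring has dimension at least $(e-1)-(r-1)=e-r$, and the second has dimension $e-r-1$. This is impossible.

The images of $a_0,\dots,a_{r-1}$ in $D/\mathfrak p_c$ satisfy \eqref{eq:sop} for $r-1$ at $\mathfrak m/\mathfrak p_c$, that is, $\dim D_\mathfrak m/(\mathfrak p_c,a_0,\dots,a_{r-1})=(e-1)-r$. The inequality $\ge$ holds because we divide a ring of dimension $e-1$ by $r$ elements. The inequality $\le$ holds because the ideal contains $a_r=(a_r-ca_0)+ca_0$, so the ring is a quotient of $D_\mathfrak m/(a_0,\dots,a_r)$.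

A height-one prime containing a nonzero $s\in D$ is minimal over $sD$, so there are finitely many such primes. By injectivity, a monoid of cardinality at most $\aleph_{r-1}$ meets $\mathfrak p_c$ for at most $\aleph_{r-1}$ elements $c\in C_r$. Since $|C_r|=\aleph_r$, it is disjoint from some $\mathfrak p_c$.

\emph{Step 2: the chain.} List $\Sigma=\{s_\delta\}_{\delta<\lambda}$. Let $\Sigma_0$ be generated by $a_0$ and the $a_j-ca_0$ with $1\le j\le r-1$, $c\in C_j$; then $|\Sigma_0|\le\aleph_{r-1}$. Given $\Sigma_\delta\subset\Sigma$ with $|\Sigma_\delta|\le\aleph_{r-1}$, choose $c(\delta)\in C_r$ with $\mathfrak p_{c(\delta)}\cap\Sigma_\delta=\emptyset$, and let $\Sigma_{\delta+1}$ be generated by $\Sigma_\delta$, $s_\delta$ and $a_r-c(\delta)a_0$. At limits take unions; at a limit $\delta<\lambda$ this is a union of at most $\aleph_{r-1}$ sets of cardinality at most $\aleph_{r-1}$. We obtain a continuous chain with $\Sigma_\lambda=\Sigma$ and $|\Sigma_\delta|\le\aleph_{r-1}$ for $\delta<\lambda$.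

\emph{Step 3: $K_\delta\neq0$.} Fix $\delta<\lambda$ and put $\mathfrak p=\mathfrak p_{c(\delta)}$. Consider the commutative square
\[
\begin{array}{ccc}
H^r(\Sigma_{\delta+1};D)&\longrightarrow&H^r(\Sigma_\delta;D)\\
\downarrow&&\downarrow\\
H^r(\Sigma_{\delta+1};D/\mathfrak p)&\longrightarrow&H^r(\Sigma_\delta;D/\mathfrak p).
\end{array}
\]
The ring $D/\mathfrak p$ is a localized affine domain by (L1). The image of $\Sigma_\delta$ in it is a monoid of cardinality at most $\aleph_{r-1}$ that contains the images of the generators of $\Sigma_0$. By Step 1, the induction hypothesis and Lemma~\ref{lem:basic}(c), the lower right group is nonzero. The right vertical map is surjective, because $H^{r+1}(\Sigma_\delta;\mathfrak p)=0$ by Lemma~\ref{lem:card}; this is the gain from working in the top degree. The lower left group is zero by Lemma~\ref{lem:basic}(b), because $a_r-c(\delta)a_0\in\Sigma_{\delta+1}\cap\mathfrak p$. Hence the cokernel $K_\delta$ of the upper map surjects onto $H^r(\Sigma_\delta;D/\mathfrak p)\neq0$.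

By Lemma~\ref{lem:derivations}, $D$ has a point-finite family indexed by $\lambda$. Lemma~\ref{lem:climb} gives $H^{r+1}(\Sigma;D)\neq0$.
\end{proof}

The size of $k$ enters twice: it provides $\aleph_r$ distinct primes in Step 1 and $\aleph_r$ derivations in Lemma~\ref{lem:derivations}. It cannot be dropped, for if $r\ge1$ and $|k|\le\aleph_{r-1}$, then $H^{r+1}(\Sigma;D)=0$ for every monoid $\Sigma$ by (L3) and Lemma~\ref{lem:card}.

\section{Proof of Theorem~\ref{thm:C}}\label{sec:end}

Recall that $\operatorname{Ext}^i_D(Q,D)=H^i(D\setminus0;D)$ and $\max(|k|,\aleph_0)=\aleph_\nu$.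

\subsection*{Vanishing}
If $\rho=d$, use Lemma~\ref{lem:dim}(a). Otherwise $\nu$ is finite and $\rho=\nu+1$; then $|D\setminus0|\le\aleph_\nu$ by (L3), and Lemma~\ref{lem:card} applies.

\subsection*{Descent to a separably generated field}
In characteristic zero there is nothing to do. Let $\operatorname{char}k=p>0$. The idea is to replace $k$ by a separably generated subfield $k^\circ$ of the same size, over which $D$ is defined and $k$ is purely inseparable, so that dimensions and fraction fields are controlled.

Write $D=V^{-1}A$ and $A=k[x_1,\dots,x_q]/(f_1,\dots,f_l)$. The coefficients of the $f_i$ generate a finitely generated extension $k_0$ of the perfect field $F$. Such an extension has a separating transcendence basis: $k_0$ is separable algebraic over $F(\mathcal B_0)$ with $\mathcal B_0$ algebraically independent. Extend $\mathcal B_0$ to a transcendence basis $\mathcal B$ of $k$ over $F$, and let $k^\circ$ be the field of elements of $k$ that are separable over $F(\mathcal B)$. Then $k^\circ$ is separably generated, it contains $k_0$, and every element of $k$ has a $p^N$-th power in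 $k^\circ$ for some $N$. Both fields are algebraic over $F(\mathcal B)$, so $\max(|k^\circ|,\aleph_0)=\max(|\mathcal B|,\aleph_0)=\max(|k|,\aleph_0)$.

Put $A^\circ=k^\circ[x_1,\dots,x_q]/(f_1,\dots,f_l)$. Then $A=A^\circ\otimes_{k^\circ}k$, so $A^\circ$ is a subring of $A$ and a domain. Since $(\sum c_\alpha x^\alpha)^{p^N}=\sum c_\alpha^{p^N}x^{p^N\alpha}$, every element of $A$ has a $p^N$-th power in $A^\circ$. Put $V^\circ=V\cap A^\circ$ and $D^\circ=(V^\circ)^{-1}A^\circ$, a localized affine domain over $k^\circ$, with fraction field $Q^\circ$. Every element of $V$ has a power in $V^\circ$, so $D=(V^\circ)^{-1}A=D^\circ\otimes_{k^\circ}k$. Choosing a basis of $k$ over $k^\circ$ that contains $1$, we see that $D$ is free over $D^\circ$ with $D^\circ$ as a direct summand. Every element of $D$ has a $p^N$-th power in $D^\circ$. Hence $D$ is integral over $D^\circ$, so that $\dim D=\dim D^\circ$; and inverting $D^\circ\setminus0$ inverts all of $D\setminus0$, so that $Q=Q^\circ\otimes_{D^\circ}D$. By (H2), $\operatorname{Ext}^i_D(Q,D)\cong\operatorname{Ext}^i_{D^\circ}(Q^\circ,D)$, which has $\operatorname{Ext}^i_{D^\circ}(Q^\circ,D^\circ)$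 as a direct summand. Since $\rho(k,\dim D)=\rho(k^\circ,\dim D^\circ)$, it suffices to prove nonvanishing when $k$ is separably generated.

\subsection*{Nonvanishing}
If $d=0$, then $D=Q$, $\rho=0$ and $\operatorname{Hom}_D(Q,D)\neq0$. Let $d\ge1$ and $r=\rho-1$, so that $0\le r\le d-1$ and $r\le\nu$. If $r\ge1$, then $\aleph_r\le\aleph_\nu=|k|$, and we choose $C_j\subset k$ with $|C_j|=\aleph_j$ for $1\le j\le r$. Let $\mathfrak m$ be a maximal ideal of height $d$. Choose a system of parameters $a_0,\dots,a_{d-1}$ of $D_\mathfrak m$, and clear denominators so that the $a_i$ lie in $\mathfrak m\subset D$. Then $\dim D_\mathfrak m/(a_0,\dots,a_r)=d-(r+1)$: it is at least this number, and dividing further by $d-r-1$ elements gives dimension zero. So \eqref{eq:sop} holds, and by Remark~\ref{rem:nonzero} the elements $a_0$ and $a_j-ca_0$ are nonzero.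

Suppose $\rho=d$. The monoid $D\setminus0$ may be larger than $\aleph_r$, so let $\Sigma$ be generated by $a_0$ and the $a_j-ca_0$ with $1\le j\le r$, $c\in C_j$. Then $|\Sigma|\le\aleph_r$, and Proposition~\ref{prop:main} gives $H^d(\Sigma;D)\neq0$. By Lemma~\ref{lem:dim}(b), $H^d(D\setminus0;D)$ maps onto $H^d(\Sigma;D)$, so $\operatorname{Ext}^d_D(Q,D)\neq0$.

Suppose $\rho<d$. Then $\nu$ is finite and $r=\nu$, so $|D\setminus0|\le\aleph_r$ by (L3). Proposition~\ref{prop:main} applies to $\Sigma=D\setminus0$ itself and gives $\operatorname{Ext}^\rho_D(Q,D)\neq0$.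

This proves Theorem~\ref{thm:C}, and with it Theorems~\ref{thm:A} and~\ref{thm:B}. \qed

\begin{thebibliography}{9}
\bibitem{Nakamura} Tsutomu Nakamura, \emph{Cosupports and minimal pure-injective resolutions of affine rings}, arXiv:1801.04476 (2018).
\end{thebibliography}
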